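# Splitting the interior of the Mazur 4-manifold into two copies of $\mathbb R^4$

## Theorem A and Corollary B

Throughout, $B^k_r$ is the closed $k$-ball of radius $r$, $B^k=B^k_1$, and $S^1=\mathbb R/\mathbb Z$. We also fix $N=S^1\times S^2=\partial(S^1\times B^3)$ and let $\theta:N\to S^1$ be the projection. For a tame embedding $\varphi:S^1\times B^2\to N$ put $K=\varphi(S^1\times 0)$ and
$$M_\varphi=(S^1\times B^3)\cup_\varphi(D^2\times B^2),$$
that is, $S^1\times B^3$ with one 2-handle attached along $\varphi$. All attaching maps are tame.

An open (non-compact, boundaryless) $n$-manifold is **splittable** if it is the union of two open subsets $U$ and $V$ such that $U$, $V$ and $U\cap V$ are each homeomorphic to $\mathbb R^n$.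

**Theorem A.** If $K$ is homotopic to $S^1\times\{pt\}$ up to orientation, then $\operatorname{int}(M_\varphi)$ is splittable. In particular the interior of the Mazur manifold is splittable.

**Corollary B.** For an arbitrary tame attaching map $\varphi$ (any knot, any framing) the following are equivalent:

1. $\operatorname{int}(M_\varphi)$ is splittable;
2. $M_\varphi$ is contractible;
3. $K$ is homotopic to $S^1\times\{pt\}$ up to orientation.

The Mazur 4-manifold $M$ is a specific compact contractible 4-manifold, constructed by B. Mazur in "A note on some contractible 4-manifolds" (Ann. of Math. 73 (1961)). It is obtained from $S^1\times B^3$ by attaching a single 2-handle along a curve in $S^1\times S^2$ that is homotopic, but not isotopic, to $S^1\times\{pt\}$. Its interior is contractible but not homeomorphic to $\mathbb R^4$, so the cheap choice $U=V=\operatorname{int}(M)$, which splits $\mathbb R^4$, is not available. The question whether $\operatorname{int}(M)$ is splittable is taken from Fredric Ancel and Pete Sparks, "Generalized dunce hats are not splittable", arXiv:1803.00644 (2018). The proof below uses only that $M\cong M_\varphi$ with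 $K$ homotopic to $S^1\times\{pt\}$. The isotopy class of $K$ and the framing play no role.

The hypothesis on $K$ is homological. Since $\pi_1(N)=\mathbb Z$ is abelian, free homotopy classes of loops in $N$ are classified by their degree in $H_1(N)=\mathbb Z$. So the hypothesis says that $z\mapsto\theta(\varphi(z,0))$ has degree $\pm1$.

## Background: collars, contractibility, simple connectivity at infinity

**Collars.** Let $Q$ be a manifold with boundary. To *attach a half-open collar* is to form $Q\cup_{\partial Q}(\partial Q\times[0,1))$, with $\partial Q=\partial Q\times 0$. The result is homeomorphic to $\operatorname{int}Q$: by the collar theorem $\partial Q$ has a neighborhood $\partial Q\times(-1,0]$ in $Q$, and a homeomorphism $(-1,1)\to(-1,0)$ that is the identity near $-1$ pushes the added collar into $Q$. For example, a closed half-space with a half-open collar attached is $\mathbb R^n$.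

**Lemma 1.** Let $Y$ be an $n$-manifold that is the union of open sets $Y_1,Y_2$ with $Y_1$, $Y_2$ and $Y_1\cap Y_2$ all homeomorphic to $\mathbb R^n$. Then $Y$ is contractible.

*Proof.* Since $Y_1\cap Y_2$ is nonempty and connected, $Y$ is connected, and van Kampen gives $\pi_1(Y)=1$. The reduced Mayer–Vietoris sequence
$$\tilde H_k(Y_1)\oplus\tilde H_k(Y_2)\to\tilde H_k(Y)\to\tilde H_{k-1}(Y_1\cap Y_2)$$
has zeros at both ends, so $\tilde H_*(Y)=0$. A manifold has the homotopy type of a CW complex, and a simply connected acyclic CW complex is contractible by Whitehead's theorem. $\square$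

In particular a splittable manifold is contractible. For instance $S^1\times\mathbb R^3$ is not splittable.

**Simple connectivity at infinity.** A connected non-compact manifold $Y$ is simply connected at infinity if every compact $C\subset Y$ lies in a compact $D$ such that $Y\setminus D$ is connected and every loop in $Y\setminus D$ is null-homotopic in $Y\setminus C$. It suffices that every compact set lies in a compact set whose complement is connected and simply connected, and this is what we shall prove. For $n\ge3$ the space $\mathbb R^n$ qualifies, because the complement of a ball is homotopy equivalent to $S^{n-1}$. The space $S^1\times\mathbb R^3$ does not: the core of the $S^1$ factor can be pushed arbitrarily far out and is never null-homotopic.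

**Theorem F** (Freedman, J. Differential Geom. 17 (1982))**.** A contractible open smooth 4-manifold that is simply connected at infinity is homeomorphic to $\mathbb R^4$.

This is the one deep result in the talk, and it enters once, at the very end.

## The slit plane

Here is a splitting of $\mathbb R^2$ that is not the trivial one. Let $\ell=[0,\infty)\times0$, and put
$$U_2=\mathbb R^2\setminus \ell,\qquad V_2=(-\tfrac12,\infty)\times(-\tfrac12,\tfrac12).$$
In polar coordinates $U_2$ is a product of two open intervals, and $V_2$ visibly is one. Clearly $U_2\cup V_2=\mathbb R^2$. On $U_2\cap V_2=V_2\setminus\ell$ consider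
$$s=\max(|q_2|,-q_1)\in(0,\tfrac12).$$
Its level set at $s$ is the infinite polygonal line coming in along $q_2=-s$, turning at $(-s,-s)$ and at $(-s,s)$, and going out along $q_2=s$. Parametrizing these lines by arc length from $(-s,0)$ gives $U_2\cap V_2\cong\mathbb R\times(0,\frac12)\cong\mathbb R^2$.

Multiply by $\mathbb R^2$. Then $\mathbb R^4=\mathbb C\times\mathbb R^2$ is split by the complement of one closed "page" $\ell\times\mathbb R^2$ and a neighborhood of that page. The other pages are the rotated half-spaces. They are the level sets of the angle function on the complement of the "binding" $0\times\mathbb R^2$, and all pages meet along the binding. We shall look for the same structure on $\operatorname{int}(M_\varphi)$: a binding $\Pi\cong\mathbb R^2$, an angle function $\gamma$ on its complement, pages homeomorphic to $\mathbb R^3$, and then $U$ and $V$ as in the plane.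

## Pages made from $\theta$, and why they close up badly

The handle suggests the binding: take its cocore $0\times\operatorname{int}B^2\subset D^2\times B^2$. The obvious angle function is the projection $S^1\times B^3\to S^1$, also called $\theta$, extended over the punctured handle by $(rz,w)\mapsto\theta(\varphi(z,w))$. Here points of $D^2$ are written $rz$ with $0\le r\le1$ and $z\in\mathbb R/\mathbb Z=\partial D^2$.

Take $\varphi$ smooth and of degree $1$, and let $\theta_0$ be a regular value of $z\mapsto\theta(\varphi(z,0))$ with $m$ preimages. Their signs add up to $1$, so $m$ is odd. Shrinking the tube, we may assume by the implicit function theorem that for every $w\in B^2$ the equation $\theta(\varphi(z,w))=\theta_0$ has exactly $m$ solutions $z_1(w),\dots,z_m(w)$, continuous in $w$. The closed page over $\theta_0$ is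
$$G_0=\Big(\{\theta_0\}\times B^3\ \cup\ \{(rz_i(w),w):0\le r\le1,\ w\in B^2,\ 1\le i\le m\}\Big)\cap\operatorname{int}(M_\varphi).$$

Half of the plan works. With $T^\circ=\varphi(S^1\times\operatorname{int}B^2)$, the part of $\operatorname{int}(M_\varphi)\setminus G_0$ in $S^1\times B^3$ is a manifold $Q$ with interior $(S^1\setminus\theta_0)\times\operatorname{int}B^3\cong\mathbb R^4$ and boundary $T^\circ\setminus(\{\theta_0\}\times S^2)$. The part in the handle is $\{(rz,w):0<r\le1,\ |w|<1,\ \theta(\varphi(z,w))\ne\theta_0\}$, a half-open collar on $\partial Q$. So the complement of $G_0$ is $\mathbb R^4$.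

The other half breaks. The set $G_0$ consists of a contractible piece in $\{\theta_0\}\times B^3$ and the contractible cocore, joined by $m$ sheets, each a disc times an interval. Hence $G_0$ is homotopy equivalent to a graph with two vertices and $m$ edges, and $\pi_1(G_0)$ is free of rank $m-1$. If $m\ge3$, an open set that deformation retracts to $G_0$ is not simply connected, so it cannot be $\mathbb R^4$. And $m=1$ is not available for the Mazur curve: by the light bulb theorem, a knot in $S^1\times S^2$ that meets some $\{\theta_0\}\times S^2$ transversally in exactly one point is isotopic to $S^1\times\{pt\}$.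

To see how $m=3$ arises, suppose that $\theta(\varphi(z,0))=z+\frac3{10}\sin 2\pi z$. The function $f(z)=z+\frac3{10}\sin2\pi z-\frac12$ has $f(0)=-\frac12$, $f(\frac14)=\frac1{20}$, $f(\frac12)=0$, $f(\frac34)=-\frac1{20}$, $f(1)=\frac12$. So it has zeros in $(0,\frac14)$, at $\frac12$, and in $(\frac34,1)$. Since $f'$ has only two zeros in $[0,1]$, there are no others, and since $|f|<1$ on $[0,1]$, no other integer values matter. So $m=3$ for $\theta_0=\frac12$.

## Correcting $\theta$ near $K$ and tilting in the radial direction

The diagnosis tells us what to ask for. Near the binding there should be exactly one sheet for each $w$, so on the handle the angle function should be $z$ up to a term independent of $z$. Since $\theta\circ\varphi$ and $z$ have the same degree on $T$, their difference is a real-valued function there. It extends to a real function $\eta$ on $N$ with $\theta+\eta=z$ on the tube. In the example just given, $\eta=-\frac3{10}\sin2\pi z$ along $K$.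

The price is that $\theta+\eta:N\to S^1$ may have critical points, and its level sets need not be spheres. This is where openness enters. The interior of $M_\varphi$ has an infinite radial direction $t$ over $N$. Turn the correction $\eta$ on slowly as $t$ grows, and at the same time subtract a function $\sigma(t)$ growing at unit speed:
$$\gamma=\theta+\lambda(t)\,\eta-\sigma(t).$$
If $|\lambda'\eta|\le\frac12$, then $\partial_t\gamma\le-\frac12$ whatever $\eta$ does on $N$, so the critical points disappear. The pages now spiral outwards instead of being flat balls, and we shall see that in the universal cover such a page is a graph over $\mathbb R^3$.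

## The model $W=A\cup_\psi(D^2\times R)$

**Step 1: normalizing $\varphi$.** The purpose is to have a smooth attaching map with room around it and degree $+1$. If $H$ is a homeomorphism of $N$ isotopic to the identity, then $H$ extends over $S^1\times B^3$: use the isotopy on a collar and the identity inside. Hence $M_{H\varphi}\cong M_\varphi$, so the homeomorphism type of $M_\varphi$ depends only on the ambient isotopy class of $\varphi$. Tame framed knots in $N$ are isotopic to smooth ones, so take $\varphi$ smooth. The maps $\varphi(z,w/b)$, $1\le b\le4$, form an isotopy. Replacing $\varphi(z,w)$ by $\varphi(z,w/4)$, we may assume that $\varphi$ extends to a smooth embedding of $S^1\times B^2_4$. Put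
$$T_r=\varphi(S^1\times B^2_r)\quad(r\le4),\qquad T=T_1,\qquad \operatorname{int}T_r=\varphi(S^1\times\operatorname{int}B^2_r).$$
By hypothesis $z\mapsto\theta(\varphi(z,0))$ has degree $\pm1$. If it is $-1$, precompose $\varphi$ with $(z,w)\mapsto(-z,\bar w)$. This map extends to the homeomorphism $(rz,w)\mapsto(r(-z),\bar w)$ of the handle, so $M_\varphi$ does not change up to homeomorphism. From now on the degree is $+1$.

**Step 2: the four choices.** These are the ingredients of $\gamma$. The map $T_4\to\mathbb R/\mathbb Z$, $\varphi(z,w)\mapsto z-\theta(\varphi(z,w))$, has degree $0$ on $S^1\times0$, so it lifts to a smooth function $T_4\to\mathbb R$. Multiply the lift by a smooth cutoff function on $N$ that is $1$ on $T_3$ and supported in $\operatorname{int}T_4$. The result is a smooth $\eta:N\to\mathbb R$ with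
$$\theta+\eta\equiv z\pmod 1\quad\text{on }T_3. \tag{1}$$
This uses nothing about the framing. Next:

- choose $c\ge1$ with $|\eta|\le c$, and put $t_0=4c+4\ge8$;
- choose a smooth $\lambda:[0,\infty)\to[0,1]$ with $\lambda=0$ on $[0,3]$, $\lambda=1$ on $[t_0-1,\infty)$ and $0\le\lambda'\le\frac1{2c}$, which is possible because the interval $[3,t_0-1]$ has length $4c$ and $4c\cdot\frac1{2c}=2>1$;
- choose a smooth $\sigma:[0,\infty)\to[0,\infty)$ with $\sigma=0$ on $[0,1]$, $\sigma'>0$ on $(1,\infty)$ and $\sigma'=1$ on $[2,\infty)$.

**Step 3: the space $W$.** The purpose is to replace $\operatorname{int}(M_\varphi)$ by a homeomorphic space in which the infinite radial direction is visible. Write points of $\mathbb R^3$ as $v=tu$ with $t=|v|$ and $u\in S^2$, so that $S^1\times(\mathbb R^3\setminus0)=N\times(0,\infty)$. Realize $M_\varphi$ as $S^1\times B^3_{t_0}$ with the handle attached along $T\times\{t_0\}$. Its boundary is $(N\setminus\operatorname{int}T)\cup(D^2\times\partial B^2)$. Attach the outer collar $\partial M_\varphi\times[t_0,\infty)$; by the remark on collars the result is homeomorphic to $\operatorname{int}(M_\varphi)$. Sort the pieces.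 The collar over $N\setminus\operatorname{int}T$ joins $S^1\times B^3_{t_0}$ and gives
$$A=(S^1\times\mathbb R^3)\setminus\big(\operatorname{int}T\times(t_0,\infty)\big),\qquad \partial A=T\times\{t_0\}\,\cup\,\partial T\times[t_0,\infty).$$
The collar over $D^2\times\partial B^2$ joins the handle and gives $D^2\times R$, where
$$R=B^2\cup_{S^1}(S^1\times[t_0,\infty))\cong\mathbb R^2,\qquad \partial B^2\text{ glued to }S^1\times t_0.$$
Hence
$$\operatorname{int}(M_\varphi)\cong W:=A\cup_\psi(D^2\times R), \tag{2}$$
where $\psi:\partial D^2\times R\to\partial A$ is the homeomorphism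
$$\psi(z,w)=(\varphi(z,w),t_0)\ \ (w\in B^2),\qquad \psi(z,(\omega,t))=(\varphi(z,\omega),t)\ \ ((\omega,t)\in S^1\times[t_0,\infty)).$$
The pieces $A$ and $D^2\times R$ are closed in $W$. The binding is $\Pi=0\times R\subset D^2\times R$, a closed subset of $W$.

## The angle function $\gamma$ and a flow that rotates the pages

**Step 4: defining $\gamma:W\setminus\Pi\to\mathbb R/\mathbb Z$.** On $S^1\times\mathbb R^3$ put
$$\gamma(\theta,tu)=\theta+\lambda(t)\,\eta(\theta,u)-\sigma(t)\in\mathbb R/\mathbb Z. \tag{3}$$
This is smooth, since $\lambda=\sigma=0$ near $t=0$. By (1), and because $\lambda=1$ for $t\ge t_0-1$,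
$$\gamma=z-\sigma(t)\quad\text{on }T_3\times[t_0-1,\infty). \tag{4}$$
On $(D^2\setminus0)\times R$ put
$$\gamma(rz,y)=z-h(y),\qquad h=\sigma(t_0)\text{ on }B^2,\quad h(\omega,t)=\sigma(t), \tag{5}$$
where $h:R\to\mathbb R$ is continuous. By (4), $\gamma(\psi(z,y))=z-h(y)$, so (3) and (5) agree along $\partial A$. Thus $\gamma$ is continuous on $W\setminus\Pi$.

As an example, take $\varphi(z,w)=(z,j(w))$ with an embedding $j:B^2_4\to S^2$. Then $\eta=0$ is allowed, and the level $\gamma=0$ in $S^1\times\mathbb R^3$ is the graph $\{(\sigma(|v|),v)\}$ of a map $\mathbb R^3\to S^1$: a flat unit ball continued by a spiral.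

**Lemma 2.** There is a jointly continuous flow $\Psi_s$ ($s\in\mathbb R$) of homeomorphisms of $W$ preserving $A$, $D^2\times R$ and $\Pi$, with
$$\gamma\circ\Psi_s=\gamma+s\ \text{ on }W\setminus\Pi,\qquad \Psi_s(rz,y)=(r(z+s),y)\ \text{ on }D^2\times R.$$

*Proof.* The lemma is what makes all pages alike and gives product structures. We build a vector field $\xi$ on $S^1\times\mathbb R^3$ with $d\gamma(\xi)=1$ that equals $\partial_z$ near $T\times[t_0,\infty)$, so that its flow matches the rotation of the handle.

For $1<t\le3$ we have $\lambda=0$ and $\lambda'=0$, so $d\gamma(\partial_t)=-\sigma'<0$. For $t\ge2$ we have $\sigma'=1$ and $|\lambda'\eta|\le\frac1{2c}\cdot c=\frac12$, so $d\gamma(\partial_t)=\lambda'\eta-1\le-\frac12$. Hence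
$$E=\frac{\partial_t}{\lambda'\eta-\sigma'}\qquad(t>1)$$
is a smooth field with $d\gamma(E)=1$, and $|dt(E)|\le2$ for $t\ge2$. Choose smooth cutoffs:

- $a(t)\in[0,1]$ with $a=1$ for $t\le2$ and $a=0$ for $t\ge3$;
- $\nu(t)\in[0,1]$ with $\nu=0$ for $t\le t_0-1$ and $\nu=1$ for $t\ge t_0-\frac12$;
- $\chi:N\to[0,1]$ with $\chi=1$ on $T_{3/2}$ and support in $\operatorname{int}T_2$.

Let $d=\chi\nu$. Since $t_0-1\ge7$, the supports of $a$ and $d$ are disjoint, so $0\le1-a-d\le1$. Moreover $1-a-d=0$ for $t\le2$. Therefore
$$\xi=a\,\partial_\theta+(1-a-d)\,E+d\,\partial_z$$
is a smooth field on $S^1\times\mathbb R^3$. Here $\partial_z$ is the coordinate field given by $\varphi$ on $T_3\times(0,\infty)$, and each term is extended by zero.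

On the support of $a$ we have $t\le3$, so $\lambda=0$ and $d\gamma(\partial_\theta)=1$. On the support of $d$ formula (4) holds, so $d\gamma(\partial_z)=1$. Hence $d\gamma(\xi)=a+(1-a-d)+d=1$ everywhere. For $t\le2$ the field is $\partial_\theta$, which preserves $t$, and for $t\ge2$ we have $|dt(\xi)|\le2$. So in finite time an integral curve stays in some set $\{t\le C\}=S^1\times B^3_C$, which is compact, and $\xi$ is complete. Its flow raises $\gamma$ at unit speed.

On $T_{3/2}\times[t_0-\frac12,\infty)$ we have $a=0$ and $d=1$, so $\xi=\partial_z$, and the flow there is $(\varphi(z,w),t)\mapsto(\varphi(z+s,w),t)$. It maps $\operatorname{int}T\times(t_0,\infty)$ onto itself, hence also its complement $A$, and it acts on $\partial A$ by $\psi(z,y)\mapsto\psi(z+s,y)$. So its restriction to $A$ agrees along $\partial A$ with the flow $(rz,y)\mapsto(r(z+s),y)$ on $D^2\times R$. The latter also satisfies $\gamma\circ\Psi_s=\gamma+s$, by (5), and preserves $\Pi$. Both pieces are closed, so the union is a jointly continuous flow on $W$. $\square$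

## The page is $\mathbb R^3$

Define
$$\widehat G=\{\gamma=0\}\subset S^1\times\mathbb R^3,\qquad G_A=\widehat G\cap A,\qquad F=\widehat G\cap\partial A,$$
$$G^\circ=\gamma^{-1}(0)\subset W\setminus\Pi,\qquad G=G^\circ\cup\Pi.$$
From $\gamma(\psi(z,y))=z-h(y)$ we get $F=\{\psi(h(y),y):y\in R\}\cong R\cong\mathbb R^2$, and we identify $F$ with $R$ in this way. The set $G^\circ$ is the page, $G$ the closed page, and $G_A$ the part of it in $A$. The set $\widehat G$ is an auxiliary surface: the level set before the region $\operatorname{int}T\times(t_0,\infty)$ is cut out.

**Lemma 3.** $\widehat G\cong\mathbb R^3$.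

*Proof.* We unroll the circle so that the level set becomes a graph. On the universal cover $\mathbb R\times\mathbb R^3$ let
$$\tilde\gamma(\tilde\theta,tu)=\tilde\theta+\lambda(t)\eta(\tilde\theta,u)-\sigma(t)\in\mathbb R,$$
with $\eta$ evaluated at $\tilde\theta$ mod $1$. The preimage of $\widehat G$ is the disjoint union of the sets $\tilde\gamma^{-1}(k)$, $k\in\mathbb Z$, each open and closed in it. The deck generator $\tilde\theta\mapsto\tilde\theta+1$ raises $\tilde\gamma$ by $1$ and so permutes them simply transitively. Hence $\tilde\gamma^{-1}(0)\to\widehat G$ is a homeomorphism.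

Fix $(\tilde\theta,u)$. As a function of $t$, $\tilde\gamma$ equals $\tilde\theta$ on $[0,1]$. On $[1,\infty)$ it is strictly decreasing, since its derivative $\lambda'\eta-\sigma'$ is negative for $t>1$, and it tends to $-\infty$, since $|\lambda\eta|\le c$. So its zeros are: all of $[0,1]$ if $\tilde\theta=0$; a single $t>1$ if $\tilde\theta>0$; none if $\tilde\theta<0$. Define
$$q:\tilde\gamma^{-1}(0)\to\mathbb R^3,\qquad q(\tilde\theta,v)=v\ \ (|v|\le1),\qquad q(\tilde\theta,v)=(1+\tilde\theta)\frac{v}{|v|}\ \ (|v|\ge1).$$
If $|v|\le1$ then $\tilde\theta=0$, so the two formulas agree at $|v|=1$, and $q$ is continuous. It is bijective. A point $x$ with $|x|\le1$ comes only from $(0,x)$. A point with $|x|>1$ comes only from $\tilde\theta=|x|-1>0$, $u=x/|x|$ and the unique zero $t>1$. It is proper: if $|q|\le1+C$ then $0\le\tilde\theta\le C$ and $\sigma(t)=\tilde\theta+\lambda\eta\le C+c$, which bounds $t$ because $\sigma\to\infty$. A proper continuous bijection of locally compact Hausdorff spaces is a homeomorphism. $\square$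

**Lemma 4.** $G_A$ is a 3-manifold with boundary $F\cong\mathbb R^2$, and attaching a half-open collar to $G_A$ along $F$ yields $\mathbb R^3$. In particular $G^\circ\cong\mathbb R^3$.

*Proof.* The idea is that the piece of $\widehat G$ removed to obtain $G_A$ is itself a half-open collar on $F$.

*The removed piece in coordinates.* By (4), a point $(\varphi(z,w),t)$ with $|w|<3$ and $t>t_0-1$ lies in $\widehat G$ exactly when $z\equiv\sigma(t)$. So $(w,t)\mapsto(\varphi(\sigma(t),w),t)$ is a homeomorphism of $\operatorname{int}B^2_3\times(t_0-1,\infty)$ onto an open subset of $\widehat G$. It carries $B^2\times[t_0,\infty)$ onto $\widehat R:=\widehat G\cap(T\times[t_0,\infty))$, and $B^2\times t_0\cup S^1\times[t_0,\infty)$ onto $F$. Hence $G_A=\widehat G\setminus(\widehat R\setminus F)$, and $\widehat G=G_A\cup\widehat R$ with both pieces closed and $G_A\cap\widehat R=F$.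

*$G_A$ is a manifold with boundary $F$.* In these coordinates $G_A$ is the complement of $\operatorname{int}B^2\times(t_0,\infty)$. Away from the corner circle $S^1\times t_0$ this is clear. Near the corner circle, in the coordinates $(|w|,t)$, it is an arc of the circle times a sector of angle $3\pi/2$, and rescaling the angle turns the sector into a half-plane.

*$\widehat R$ is a half-open collar on $F$.* In the same coordinates consider
$$\big((w,t),s\big)\mapsto\Big((1-s)w,\ t+\frac{s}{1-s}\Big),\qquad(w,t)\in B^2\times t_0\cup S^1\times[t_0,\infty),\quad s\in[0,1).$$
It is the identity at $s=0$. Let $(w',t')\in B^2\times[t_0,\infty)$ and $\tau=t'-t_0$. If $(w',t')$ is the image of a point of the bottom disc, then $t=t_0$ forces $s=\tau/(1+\tau)$, $1-s=1/(1+\tau)$ and $w=(1+\tau)w'$; this is possible iff $|w'|\le1/(1+\tau)$. If it is the image of a point of the side, then $|w|=1$ forces $1-s=|w'|$, $w=w'/|w'|$ and $t=t'-\frac{1-|w'|}{|w'|}$; the condition $t\ge t_0$ says $\tau\ge\frac1{|w'|}-1$, that is, $|w'|\ge1/(1+\tau)$. If $|w'|=1/(1+\tau)$, both descriptions give $s=1-|w'|$, $w=w'/|w'|$, $t=t_0$. So the map is a bijection onto $B^2\times[t_0,\infty)$,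 and its inverse is continuous on each of two closed sets that cover. Hence $(\widehat R,F)\cong(F\times[0,1),F\times0)$.

*Conclusion.* $G_A$ with a half-open collar attached along $F$ is $G_A\cup\widehat R=\widehat G\cong\mathbb R^3$ by Lemma 3. By (5), the part of $G^\circ$ in the handle is $\{(rz,y):z=h(y),\ 0<r\le1\}\cong R\times(0,1]$, attached to $G_A$ along $F$ at $r=1$. This is again a half-open collar, so $G^\circ\cong\mathbb R^3$. $\square$

In the handle the closed page $G$ has a single radial sheet for each $y\in R$, which is what the pages made from $\theta$ lacked.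

## $U$: the complement of a closed page

**Step 5.** We define $U$ and show that it is a product page $\times$ interval. Put
$$U=W\setminus G=\gamma^{-1}\big((0,1)\big),$$
where $(0,1)$ stands for $(\mathbb R/\mathbb Z)\setminus\{0\}$. It is open in $W\setminus\Pi$, hence in $W$. By Lemma 2 the map
$$G^\circ\times(0,1)\to U,\qquad(x,s)\mapsto\Psi_s(x)$$
is a homeomorphism, with inverse $p\mapsto(\Psi_{-\gamma(p)}(p),\gamma(p))$, where $\gamma(p)$ is taken in the real interval $(0,1)$. By Lemma 4, $U\cong\mathbb R^3\times(0,1)\cong\mathbb R^4$.

## $V$: a neighborhood of the closed page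

**Step 6: a square in the handle.** Around the binding, $V$ should look like the neighborhood of the slit in the plane. Straighten $D^2$ to a square. Let $\kappa:\partial D^2\to\partial[-1,1]^2$ be a homeomorphism with $\kappa(z)=(1,8z)$ for $|z|\le\frac18$, taking the complementary arc to the other three sides, and extend it radially by $\kappa(rz)=r\kappa(z)$. This is a homeomorphism $D^2\to[-1,1]^2$, and it takes the radius $\{z=0\}$ to $[0,1]\times0$. Let
$$O=(-\tfrac12,1]\times(-\tfrac12,\tfrac12),$$
which is open in $[-1,1]^2$ and meets $\partial[-1,1]^2$ exactly in $\{1\}\times(-\frac12,\frac12)$. With $\rho_s(rz)=r(z+s)$, define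
$$V=\{\Psi_{q_2/8}(x):x\in G_A,\ |q_2|<\tfrac12\}\ \cup\ \{(\rho_{h(y)}\kappa^{-1}(q),y):q\in O,\ y\in R\}. \tag{6}$$

**Step 7: $V$ is open.** By Lemma 2 the first set in (6) is $\gamma^{-1}\big((-\frac1{16},\frac1{16})\big)\cap A$, which is open in $A$. The second is the image of the open set $\kappa^{-1}(O)\times R$ under the homeomorphism $(p,y)\mapsto(\rho_{h(y)}p,y)$ of $D^2\times R$, so it is open in $D^2\times R$. On $\partial A$ the first set consists of the points $\psi(z,y)$ with $z-h(y)\in(-\frac1{16},\frac1{16})$. The second consists of those with $\kappa(z-h(y))\in\{1\}\times(-\frac12,\frac12)$, which is the same condition. So the two sets are $V\cap A$ and $V\cap(D^2\times R)$, and $V$ is open in $W$.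

**Step 8: $V\cong\mathbb R^4$.** We exhibit $q_2$ as a global factor. The two parametrizations in (6) are homeomorphisms
$$G_A\times(-\tfrac12,\tfrac12)\to V\cap A,\qquad R\times O\to V\cap(D^2\times R);$$
the first has inverse $p\mapsto(\Psi_{-\gamma(p)}(p),8\gamma(p))$ with $\gamma(p)\in(-\frac1{16},\frac1{16})$. They match along $\partial A$ as follows. The point $(y,(1,q_2))$ goes to $(\rho_{h(y)}\kappa^{-1}(1,q_2),y)=(h(y)+\frac{q_2}8,y)$, which $\psi$ sends to $\psi(h(y)+\frac{q_2}8,y)=\Psi_{q_2/8}\,\psi(h(y),y)$. So the gluing is $(\psi(h(y),y),q_2)\sim(y,(1,q_2))$. It preserves $q_2$, and the two pieces are closed in $V$. Hence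
$$V\cong\Big(G_A\cup_{F=R\times1}R\times(-\tfrac12,1]\Big)\times(-\tfrac12,\tfrac12).$$
The first factor is $G_A$ with a half-open collar, which is $\mathbb R^3$ by Lemma 4. So $V\cong\mathbb R^4$.

**Step 9: $U\cup V=W$.** We must check $G\subset V$. In the coordinates of Step 8, $G\cap A=G_A$ is $G_A\times\{0\}$. Further, $G\cap(D^2\times R)=\{(rz,y):z=h(y),0<r\le1\}\cup\Pi$ is the rotated radius including the center, that is,
$$R\times\big([0,1]\times0\big)\subset R\times O.$$
So $G\subset V$, and $W=(W\setminus G)\cup V=U\cup V$.

## $U\cap V$ is $X\times\mathbb R$ with $X$ the double of $G_A$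

**Step 10: the product structure.** As in the slit plane, we foliate the complement of the slit by arcs going around its tip. By Step 9, $U\cap V=V\setminus G$ is the union of $G_A\times\big((-\frac12,0)\cup(0,\frac12)\big)$ and $R\times O^*$, where $O^*=O\setminus([0,1]\times0)$. On $O$ let $s=\max(|q_2|,-q_1)$. Then $0\le s<\frac12$, and $s=0$ exactly on the slit. So $s$ maps $O^*$ to $(0,\frac12)$, and its level set at $s$ is the polygonal arc
$$(1,-s)\to(-s,-s)\to(-s,s)\to(1,s)$$
of length $2+4s$. Let $\mu(\cdot,s):[-1,1]\to O^*$ be its constant-speed parametrization. The arc length from $(1,-s)$ is $1-q_1$ on the first segment, $1+2s+q_2$ on the second and $1+4s+q_1$ on the third. So the inverse of $\mu$ is continuous, and $\mu:[-1,1]\times(0,\frac12)\to O^*$ is a homeomorphism with $\mu(\pm1,s)=(1,\pm s)$. On the two copies of $G_A\times(0,\frac12)$ use $s=|q_2|$. The gluing of Step 8 identifies $(x,q_2)=(x,\pm s)$, for $x\in F$ corresponding to $y$, with $(y,\mu(\pm1,s))$, and so preserves $s$. Therefore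
$$U\cap V\cong X\times(0,\tfrac12),\qquad X=G_A\times\{-1\}\ \cup_{F\times\{-1\}}\ F\times[-1,1]\ \cup_{F\times\{1\}}\ G_A\times\{1\}. \tag{7}$$
$X$ is the double of $G_A$, a 3-manifold without boundary.

If $G_A$ were known to be a closed half-space, $X$ would be $\mathbb R^3$ and we would be done. Lemma 4 says less: only $G_A$ together with a collar is known to be $\mathbb R^3$. The rest of the proof does not need to know what $X$ is; it shows that $X\times\mathbb R$ is $\mathbb R^4$ in any case.

**Step 11: $X$ is contractible and non-compact.** This supplies one hypothesis of Theorem F and prepares the other. The sets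
$$X_-=G_A\times\{-1\}\cup F\times[-1,1),\qquad X_+=F\times(-1,1]\cup G_A\times\{1\}$$
are open and cover $X$. Each is $G_A$ with a half-open collar, hence $\cong\mathbb R^3$ by Lemma 4, and $X_-\cap X_+=F\times(-1,1)\cong\mathbb R^3$. By Lemma 1, $X$ is contractible. It is non-compact, since it contains $F\times0\cong\mathbb R^2$ as a closed subset.

## One end for $X$, none of $\pi_1$ at infinity for $X\times\mathbb R$

**Lemma 5.** Every compact subset of $X$ lies in a compact set $L'$ with $X\setminus L'$ connected and nonempty.

*Proof.* We fill in all bounded complementary components and show that just one unbounded component is left. Let $L\subset X$ be compact; enlarging it, assume $L\ne\emptyset$. Components of $X\setminus L$ are open, because $X$ is locally connected.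

*Finiteness.* The closure of each component $C$ meets $L$. Otherwise $\bar C\subset X\setminus L$, and since $C$ is closed in $X\setminus L$ we get $\bar C=C$. Then $C$ is nonempty, open and closed in the connected space $X$, so $C=X$, contradicting $L\ne\emptyset$. Fix a compact $L_1$ with $L\subset\operatorname{int}L_1$. If $C\not\subset L_1$, then $C$ meets $X\setminus L_1$, and it meets $\operatorname{int}L_1$ because $\bar C$ meets $L$. Being connected, $C$ meets the frontier of $L_1$. The frontier is a compact subset of $X\setminus L$, covered by disjoint open components, so only finitely many of them meet it. Hence only finitely many components are not contained in $L_1$.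

*At least one component has non-compact closure.* Otherwise $X$ would be the union of $L_1$ and finitely many sets with compact closure, hence compact.

*At most one does.* Recall $H^k_c(X)=\varinjlim_L H^k(X,X\setminus L)$ over compact $L$. Since $X$ is simply connected it is orientable, and Poincaré duality gives $H^1_c(X;\mathbb Z)\cong H_2(X;\mathbb Z)=0$. The direct limit of the exact sequences of the pairs $(X,X\setminus L)$ is exact, so
$$H^0(X)\to\varinjlim_L H^0(X\setminus L)\to H^1_c(X)=0$$
is exact. In words: every locally constant integer function on $X\setminus L$ becomes constant on $X\setminus L_2$ for some compact $L_2\supset L$. Suppose $C_1\ne C_2$ both had non-compact closure. Apply this to the function that is $1$ on $C_1$ and $0$ elsewhere. Neither $C_1$ nor $C_2$ lies in the compact set $L_2$, since otherwise its closure would be compact. So both values occur on $X\setminus L_2$, a contradiction.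

*Filling.* Let $C_L$ be the component with non-compact closure and $L'=X\setminus C_L\supset L$. It is closed and is contained in the union of $L_1$ and finitely many sets with compact closure, so it is compact. Its complement $C_L$ is connected and nonempty. $\square$

**Lemma 6.** $X\times\mathbb R$ is simply connected at infinity.

*Proof.* By Lemma 5 every compact subset of $X\times\mathbb R$ lies in some $L\times[-n,n]$ with $n>0$, $L$ compact and $X\setminus L$ connected and nonempty. We show that the complement of $L\times[-n,n]$ is connected and simply connected by assembling it from two open pieces. Let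
$$Y_+=X\times(n,\infty)\ \cup\ (X\setminus L)\times\mathbb R.$$
The two sets on the right are open and connected and meet in the connected nonempty set $(X\setminus L)\times(n,\infty)$, whose inclusion into $(X\setminus L)\times\mathbb R$ is a homotopy equivalence. By van Kampen, $\pi_1(Y_+)$ is the pushout of $\pi_1(X\times(n,\infty))$ and $\pi_1((X\setminus L)\times\mathbb R)$ over a group that maps isomorphically to the latter. Hence $\pi_1(Y_+)\cong\pi_1(X\times(n,\infty))=1$. The complement of $L\times[-n,n]$ is
$$Y_+\ \cup\ X\times(-\infty,-n),$$
a union of two simply connected open sets meeting in $(X\setminus L)\times(-\infty,-n)$, which is connected and nonempty. By van Kampen again it is connected and simply connected. $\square$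

**Step 12: $U\cap V\cong\mathbb R^4$, and the end of the proof of Theorem A.** We check the hypotheses of Theorem F for $U\cap V\cong X\times(0,\frac12)\cong X\times\mathbb R$. It is open and contractible by Step 11, and simply connected at infinity by Lemma 6. For smoothness: since $\varphi$ is smooth, attaching the handle and rounding corners gives a smooth manifold homeomorphic to $M_\varphi$. So $W\cong\operatorname{int}(M_\varphi)$ carries a smooth structure, and the open subset $U\cap V$ inherits one. Theorem F gives $U\cap V\cong\mathbb R^4$.

Together with Steps 5, 8 and 9, $W=U\cup V$ with $U\cong V\cong U\cap V\cong\mathbb R^4$. By (2), $\operatorname{int}(M_\varphi)$ is splittable. The Mazur manifold is an $M_\varphi$ whose $K$ is homotopic to $S^1\times\{pt\}$, so its interior is splittable. $\blacksquare$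

## Contractibility as the exact condition: proof of Corollary B

*3 implies 1.* This is Theorem A.

*1 implies 2.* If $\operatorname{int}(M_\varphi)$ is splittable, it is contractible by Lemma 1. Since $M_\varphi$ is homotopy equivalent to its interior, by a collar of the boundary, $M_\varphi$ is contractible.

*2 implies 3.* Let $d\in H_1(N)=\mathbb Z$ be the class of $K$. Up to homotopy, $M_\varphi$ is $S^1$ with a 2-cell attached by a map of degree $d$, so $H_1(M_\varphi)\cong\mathbb Z/d\mathbb Z$. If $M_\varphi$ is contractible, then $d=\pm1$. Since free homotopy classes of loops in $N$ are determined by their degree, $K$ is homotopic to $S^1\times\{pt\}$ up to orientation. $\blacksquare$
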